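# An extension of a unital C\*-algebra whose automorphisms restrict to inner ones

## 1. A projection with one basis vector for each state

Let $A\neq 0$ be a unital $C^*$-algebra with state space $S(A)$, taken with the weak\* topology: $\varphi_i\to\varphi$ means $\varphi_i(a)\to\varphi(a)$ for every $a\in A$. For $\varphi\in S(A)$ let $(\pi_\varphi,H_\varphi,\xi_\varphi)$ be the GNS triple, so $\varphi(a)=\langle\xi_\varphi,\pi_\varphi(a)\xi_\varphi\rangle$ and $\pi_\varphi(A)\xi_\varphi$ is dense in $H_\varphi$. Inner products are linear in the second variable, and $|\xi\rangle\langle\eta|$ denotes the operator $\zeta\mapsto\xi\langle\eta,\zeta\rangle$. Put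
$$H=\Big(\bigoplus_{\varphi\in S(A)}H_\varphi\Big)\otimes\ell^2(\mathbb N),\qquad \pi=\Big(\bigoplus_\varphi\pi_\varphi\Big)\otimes 1,\qquad \eta_\varphi=\xi_\varphi\otimes\delta_1,\qquad P=\sum_{\varphi}|\eta_\varphi\rangle\langle\eta_\varphi|.$$

The representation $\pi$ is unital. It is faithful, because for $a\ne0$ some state has $\varphi(a^*a)\neq0$. Moreover
$$\pi(A)\cap K(H)=0,$$
where $K(H)$ is the algebra of compact operators. Indeed, if $T\zeta\neq0$, then $T\otimes 1$ sends the bounded sequence $\zeta\otimes\delta_n$ to $T\zeta\otimes\delta_n$, which has no norm convergent subsequence. So $T\otimes1$ is compact only if $T=0$.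

The subspaces $H_\varphi\otimes\delta_1$ are $\pi(A)$-invariant and mutually orthogonal, and each contains exactly one of the orthonormal vectors $\eta_\varphi$. Thus $P$ is a projection, and on $H_\varphi\otimes\delta_1$ it acts as $|\eta_\varphi\rangle\langle\eta_\varphi|$. Since $\pi(a)\eta_\varphi\in H_\varphi\otimes\delta_1$,
$$P\pi(a)P\,\eta_\varphi=\langle\eta_\varphi,\pi(a)\eta_\varphi\rangle\,\eta_\varphi=\varphi(a)\,\eta_\varphi .\tag{1}$$
So the compression of $\pi(a)$ to $PH\cong\ell^2(S(A))$ is multiplication by the function $\varphi\mapsto\varphi(a)$, which is weak\*-continuous.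

**Example.** Let $A=\mathbb C^2$. Its states are $\varphi_t(x,y)=(1-t)x+ty$ with $t\in[0,1]$, and $PH\cong\ell^2([0,1])$. The operators $P\pi(x,y)P$ are multiplications by $t\mapsto(1-t)x+ty$. The norm closed algebra they generate on $PH$ is $C([0,1])$, acting by multiplication.

The purpose of $P$ is to detect when an operator $w\in\pi(A)''$ lies in $\pi(A)$ itself. A theorem of Kadison, recalled in Section 5, reduces this to the weak\*-continuity of $\varphi\mapsto\langle\eta_\varphi,w\eta_\varphi\rangle$. By (1), norm limits of algebraic expressions in $\pi(A)$ and $P$ act on the $\eta_\varphi$ through continuous functions. So the purely algebraic condition $wPw^*\in C^*(\pi(A),P)$ will force a continuity property of $w$. The rank-one projections will be used in the same way, to locate $w$ in $\pi(A)''$ to begin with. We therefore put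
$$G=\{\text{rank-one projections on }H\}\cup\{P\}.$$

## 2. Automorphisms that extend to every larger algebra

An *embedding* of $A$ into a $C^*$-algebra $B$ is an injective $^*$-homomorphism, through which $A$ is regarded as a $C^*$-subalgebra of $B$; it need not carry the unit of $A$ to a unit of $B$. An automorphism $\alpha$ of $A$ *extends* to $B\supseteq A$ if some $\beta\in\operatorname{Aut}(B)$ has $\beta\restriction_A=\alpha$. It is *inner* if $\alpha=\operatorname{Ad}(u)$ for a unitary $u\in A$, that is, $\alpha(a)=uau^*$ for all $a\in A$.

Inner automorphisms extend to every larger algebra, because $u$ comes along with $A$. The question, taken from Andrea Vaccaro, "Trace spaces of counterexamples to Naimark's Problem", arXiv:1711.05845 (2017), is the converse: if $\alpha$ extends to an automorphism of $B$ whenever $A$ is embedded in a $C^*$-algebra $B$, is $\alpha$ inner? The answer is yes, in ZFC, for arbitrary unital $A$, separable or not.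

**Theorem 1.** Let $A\neq 0$ be a unital $C^*$-algebra. There is a unital $C^*$-algebra $B$, depending only on $A$, and a unital embedding $A\subseteq B$ such that for every $\beta\in\operatorname{Aut}(B)$ with $\beta(A)=A$, the restriction $\beta\restriction_A$ is $\operatorname{Ad}(u)$ for some unitary $u\in A$. Hence for $\alpha\in\operatorname{Aut}(A)$ the following are equivalent:

1. $\alpha$ is inner;
2. $\alpha$ extends to an automorphism of every $C^*$-algebra containing $A$;
3. $\alpha$ extends to an automorphism of this one unital extension $B$.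

**Corollary 2.** If $A$ is a non-unital $C^*$-algebra with unitization $\tilde A$, then $\alpha\in\operatorname{Aut}(A)$ extends to an automorphism of every $C^*$-algebra containing $A$ if and only if $\alpha=\operatorname{Ad}(u)\restriction_A$ for some unitary $u\in\tilde A$.

(For $A=0$ the only automorphism is the identity, so nothing is lost by assuming $A\ne0$.)

**The equivalences follow from the first part.** (1)⇒(2): let $u\in A\subseteq B'$ be a unitary of $A$. Then $v=u+(1-1_A)$ is a unitary of the unitization of $B'$ (of $B'$ itself if $B'$ is unital). Since $B'$ is an ideal there, $\operatorname{Ad}(v)$ restricts to an automorphism of $B'$. As $(1-1_A)a=0=a(1-1_A)$ for $a\in A$, it extends $\operatorname{Ad}(u)$. (2)⇒(3) is trivial. (3)⇒(1): an automorphism $\beta$ of $B$ extending $\alpha$ has $\beta(A)=\alpha(A)=A$, so the first part applies. The same reasoning shows that $\{\beta\restriction_A:\beta\in\operatorname{Aut}(B),\ \beta(A)=A\}$ is exactly the group of inner automorphisms of $A$.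

## 3. Three algebras by hand: $M_n$, $\mathbb C^2$, and $K(\ell^2)+\mathbb C1$

**Matrices.** Every automorphism of $M_n$ is inner, so there is nothing to prove.

**The flip on $\mathbb C^2$.** Here only the identity is inner. Embed $\mathbb C^2$ in $M_3$ by $(x,y)\mapsto\operatorname{diag}(x,y,y)$. Automorphisms of $M_3$ preserve rank, while the flip exchanges the rank-one element $(1,0)$ with the rank-two element $(0,1)$. So the flip does not extend to $M_3$.

**Compact operators plus scalars.** Let $A=K(\ell^2)+\mathbb C1$, let $u=\operatorname{diag}(1,-1,1,-1,\dots)$ on $\ell^2$, and let $\alpha(a)=uau$; note $u=u^*$. Then $\alpha$ is not inner. If $v\in A$ is unitary with $\operatorname{Ad}(v)=\alpha$, then $v^*u$ commutes with all compact operators, so it is a scalar and $u\in A$. Then $u-c1$ is compact for some scalar $c$, so its diagonal entries $1-c$ and $-1-c$, each occurring infinitely often, would both have to be $0$; impossible.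

To block this $\alpha$, let $q$ be the projection onto the closed span of the vectors $\delta_{2n-1}+2\delta_{2n}$, and let $B'=K(\ell^2)+\mathbb C1+\mathbb Cq$. Suppose $\beta\in\operatorname{Aut}(B')$ extends $\alpha$. For $x\in B'$ and $k$ compact, $\beta(x)\,uku=\beta(x)\beta(k)=\beta(xk)=uxku$. Hence $\beta(x)u=ux$, that is, $\beta(x)=uxu$. With respect to the blocks $\operatorname{span}\{\delta_{2n-1},\delta_{2n}\}$,
$$q=\bigoplus_n\tfrac15\begin{pmatrix}1&2\\2&4\end{pmatrix},\qquad uqu=\bigoplus_n\tfrac15\begin{pmatrix}1&-2\\-2&4\end{pmatrix}.$$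
If $uqu=k+c1+tq$ with $k$ compact, then $k$ is block diagonal with constant blocks, so $k=0$. The off-diagonal entries give $t=-1$, and then $\frac15\operatorname{diag}(2,8)=c1$, which is absurd. So $uqu\notin B'$, and $\alpha$ does not extend to $B'$.

This last automorphism deserves a closer look, since it is invisible to representations in the following sense.

**Claim.** For $\rho$ a unital representation of $A=K(\ell^2)+\mathbb C1$, there is a unitary $w\in\rho(A)''$ with $w\rho(a)w^*=\rho(\alpha(a))$ for all $a\in A$.

Let $u_n\in A$ agree with $u$ in the first $n$ diagonal entries and have $1$ in the others. Let $\chi$ be the character of $A$ with kernel $K(\ell^2)$. On the closed span of the vectors $\rho(k)\zeta$, $k$ compact, $\rho(u_n)$ converges strongly, because $u_nk\to uk$ in norm and the $\rho(u_n)$ are bounded. On the orthogonal complement $\rho$ acts by $\chi$, and $\rho(u_n)=1$. So $\rho(u_n)\to w$ strongly for some $w\in\rho(A)''$. Since $u_n=u_n^*$ and $u_n^2=1$, also $w=w^*$ and $w^2=1$. Finally, $u_nau_nk\to uauk=\alpha(a)k$ in norm for $k$ compact, so $w\rho(a)w\,\rho(k)\zeta=\rho(\alpha(a))\rho(k)\zeta$.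 On the complement both $w\rho(a)w$ and $\rho(\alpha(a))$ act as $\chi(a)=\chi(\alpha(a))$. This proves the claim.

So implementing $\alpha$ by a unitary in the von Neumann algebra generated by $A$ is not enough to make $\alpha$ inner. What betrays $w$ in the representation $\pi$ of Section 1 is continuity. Let $\varphi_n(a)=\langle\delta_n,a\delta_n\rangle$; then $\varphi_n\to\chi$ weak\*. Writing $\varphi(w)=\langle\eta_\varphi,w\eta_\varphi\rangle=\lim_m\varphi(u_m)$, we get $\varphi_{2n-1}(w)=1$, $\varphi_{2n}(w)=-1$ and $\chi(w)=1$, so $\varphi\mapsto\varphi(w)$ is discontinuous at $\chi$. Note that $|\varphi_n(w)|=1=|\chi(w)|$, so along this sequence the modulus sees nothing. However, the averages $\frac12(\varphi_{2n-1}+\varphi_{2n})$ also converge to $\chi$, and they take the value $0$ at $w$. Averaging states to remove an ambiguity of phase will come back in Section 5.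

## 4. Every automorphism extends to $C^*(\pi(A),G)$

A sensible first attempt is to adjoin all the projections in $G$ to $\pi(A)$ and hope that the resulting algebra, acting on $H$, blocks the outer automorphisms. It blocks none. Let $\alpha\in\operatorname{Aut}(A)$. For each state $\varphi$ put $\varphi'=\varphi\circ\alpha^{-1}$ and define
$$U\pi_\varphi(a)\xi_\varphi=\pi_{\varphi'}(\alpha(a))\xi_{\varphi'} .$$
Since $\varphi'(\alpha(a^*a))=\varphi(a^*a)$, this extends to a unitary $H_\varphi\to H_{\varphi'}$, and together these give a unitary $U$ of $\bigoplus_\varphi H_\varphi$. Then $U\otimes1$ satisfies $(U\otimes1)\pi(a)(U\otimes1)^*=\pi(\alpha(a))$. It maps $\eta_\varphi$ to $\eta_{\varphi'}$, so it commutes with $P$, and it carries rank-one projections to rank-one projections. Hence $\operatorname{Ad}(U\otimes 1)$ is an automorphism of $C^*(\pi(A),G)$ extending $\alpha$.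

The failure has a definite location: the automorphism may move a rank-one projection $p$ to a *different* member of $G$. What we would like is a unitary $w$ on $H$ implementing $\alpha$ with
$$wpw^*\in C^*(\pi(A),p)\qquad\text{for every }p\in G,\tag{2}$$
one and the same $w$ for all $p$. For one $p$ at a time, the algebra $C^*(\pi(A),p)$ would be the natural candidate, but nothing there ties the different $p$ together.

The remedy is to replace the fixed projections by many symbols $p_j$ that can be evaluated at arbitrary families of projections. An automorphism sends $p_j$ to an expression involving only countably many symbols $p_k$. After the automorphism has been given, we evaluate the symbols so that, for enough $j$, all symbols in the expression for the image of $p_j$ other than $p_j$ itself become $0$. This leaves two tasks: show that (2) suffices (Section 5), and build an algebra in which the evaluation can be carried out and every automorphism preserving $A$ respects the evaluations (Sections 6 to 8).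

## 5. Unitaries satisfying $wpw^*\in C^*(\pi(A),p)$ lie in $\pi(A)$

**Proposition 3.** Let $w$ be a unitary on $H$ satisfying (2). Then $w=\pi(u)$ for some unitary $u\in A$.

Two textbook facts are used. By the double commutant theorem, $\pi(A)''$ is the weak operator closure of the unital $^*$-algebra $\pi(A)$. Kadison's function representation theorem (Kadison 1951; see also Alfsen, *Compact Convex Sets and Boundary Integrals*, Ch. II §1) says that, for unital $A$, the map $a\mapsto(\varphi\mapsto\varphi(a))$ identifies $A_{sa}$ with the space of all real weak\*-continuous affine functions on $S(A)$. For $A=\mathbb C^2$ this is the remark that a real affine function on $[0,1]$ has the form $t\mapsto(1-t)x+ty$.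

**Step 1: the rank-one projections put $w$ in $\pi(A)''$.** Let $\xi\in H$ be a unit vector, $p=|\xi\rangle\langle\xi|$, $C=C^*(\pi(A),p)$, and let $e$ be the projection onto $\overline{\pi(A)\xi}$. Then $e$ commutes with $\pi(A)$, because its range is $\pi(A)$-invariant, and $ep=p=pe$, because $\xi=\pi(1)\xi\in eH$. So $e$ commutes with $C$.

Let $I$ be the closed ideal of $C$ generated by $p$. It is the closed linear span of the operators
$$cpc'=|c\xi\rangle\langle c'^*\xi|,\qquad c,c'\in C .$$
Here $c\xi=ce\xi=ec\xi\in eH$, and likewise $c'^*\xi\in eH$. Hence $I\subseteq K(H)$ and $I=eIe$. The set $\pi(A)+I$ is a $C^*$-algebra (a $C^*$-subalgebra of $C$ plus a closed ideal of $C$) containing $\pi(A)$ and $p$, so $C=\pi(A)+I$.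

By (2), $q:=wpw^*=|w\xi\rangle\langle w\xi|$ lies in $C$, say $q=\pi(a)+x$ with $x\in I$. Then $\pi(a)=q-x$ is compact, so $\pi(a)=0$ by Section 1. Thus $q=x\in I=eIe$, so $q\le e$, which says
$$w\xi\in\overline{\pi(A)\xi}\qquad\text{for every unit vector }\xi\in H.$$

Let $f$ be a projection in $\pi(A)'$. If $\xi\in fH$, then $\overline{\pi(A)\xi}\subseteq fH$, so $wfH\subseteq fH$. The same holds for $1-f$, so $w(1-f)H\subseteq(1-f)H$, and therefore $wf=fw$. The von Neumann algebra $\pi(A)'$ is the norm closed span of its projections, so $w$ commutes with $\pi(A)'$, that is, $w\in\pi(A)''$.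

*Rank-one projections can do no more.* Conversely, let $w$ be any unitary in $\pi(A)''$. Then $w\xi\in eH$. Since $\pi(A)\xi$ is dense in $eH$, the operator $|w\xi\rangle\langle w\xi|$ is a norm limit of operators $|\pi(a)\xi\rangle\langle\pi(a)\xi|=\pi(a)p\pi(a)^*\in C$. So (2) holds for all rank-one $p$. In particular it holds for the unitary $w$ of the Claim in Section 3 with $\rho=\pi$, although there $\alpha$ is not inner. From here on the work is done by $P$.

**Step 2: notation for evaluating $\pi(A)''$ at states.** For $T\in\pi(A)''$ and $\varphi\in S(A)$ write $\varphi(T)=\langle\eta_\varphi,T\eta_\varphi\rangle$, and abbreviate $\varphi(\pi(b)w)$ to $\varphi(bw)$. For $T=\pi(a)$ this is the usual $\varphi(a)$. Choose a net with $\pi(a_l)\to T$ weakly. Then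
$$\varphi(T)=\lim_l\varphi(a_l)\qquad\text{for every }\varphi\in S(A),\tag{3}$$
with the same net for all $\varphi$. Consequently $\varphi\mapsto\varphi(T)$ is affine on $S(A)$.

**Step 3: the projection $P$ gives continuity up to phase.** We show that, for all $b,c\in A$, the function
$$\varphi\mapsto\varphi(cw)\,\overline{\varphi(bw)}\quad\text{is weak*-continuous on }S(A).\tag{4}$$

By (2), $Q:=wPw^*\in C^*(\pi(A),P)$, so
$$X:=P\pi(c)\,Q\,\pi(b)^*P\in P\,C^*(\pi(A),P)\,P .$$
The algebra $C^*(\pi(A),P)$ is the closed linear span of words in elements of $\pi(A)$ and $P$. Multiply such a word by $P$ on both sides, merge neighboring elements of $\pi(A)$, use $P=P^2$, and write $P=P\pi(1)P$ where needed. The result is a product $(P\pi(a_1)P)\cdots(P\pi(a_n)P)$. So $P\,C^*(\pi(A),P)\,P$ is the closed linear span of such products. By (1), a finite linear combination $Y$ of them satisfies $Y\eta_\varphi=h_Y(\varphi)\eta_\varphi$ for all $\varphi$, where $h_Y$ is a polynomial in functions $\varphi\mapsto\varphi(a)$ and hence weak\*-continuous. Since $|h_Y(\varphi)-h_{Y'}(\varphi)|\le\|Y-Y'\|$, norm limits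 of such $Y$ correspond to uniform limits of the $h_Y$. Hence there is a weak\*-continuous function $h$ with $X\eta_\varphi=h(\varphi)\eta_\varphi$ for all $\varphi$.

Now compute $X\eta_\varphi$ directly. The projection onto $H_\varphi\otimes\delta_1$ lies in $\pi(A)'$, so $w$ and $w^*$, being in $\pi(A)''$, preserve $H_\varphi\otimes\delta_1$. On this space $P$ is $|\eta_\varphi\rangle\langle\eta_\varphi|$. Therefore
$$\begin{aligned}X\eta_\varphi&=P\pi(c)\,w\,P\,w^*\pi(b)^*\eta_\varphi=P\pi(c)w\eta_\varphi\,\langle\eta_\varphi,w^*\pi(b)^*\eta_\varphi\rangle\\&=P\pi(c)w\eta_\varphi\,\overline{\langle\eta_\varphi,\pi(b)w\eta_\varphi\rangle}=\varphi(cw)\,\overline{\varphi(bw)}\,\eta_\varphi .\end{aligned}$$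
So $h(\varphi)=\varphi(cw)\overline{\varphi(bw)}$, and (4) is proved.

**Step 4: the functionals $\nu_\varphi$ are independent.** This will separate the phases in Step 5. Put $\nu_\varphi(b)=\varphi(bw)$ for $b\in A$. We show that $\nu_\varphi\ne0$, and that $\nu_\varphi,\nu_\psi$ are linearly independent if $\varphi\neq\psi$.

Suppose $r\nu_\varphi+t\nu_\psi=0$, that is, $r\langle\eta_\varphi,\pi(b)w\eta_\varphi\rangle+t\langle\eta_\psi,\pi(b)w\eta_\psi\rangle=0$ for all $b\in A$. Both terms are weakly continuous in $\pi(b)$, so $r\varphi(Tw)+t\psi(Tw)=0$ for all $T\in\pi(A)''$. Taking $T=\pi(a)w^*$ gives $r\varphi(a)+t\psi(a)=0$ for all $a\in A$. At $a=1$ we get $t=-r$, so $r(\varphi-\psi)=0$. If $\varphi\neq\psi$, this forces $r=t=0$. If we start with $t=0$, then $r\varphi=0$ and $r=0$, so $\nu_\varphi\ne0$.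

**Step 5: $\varphi\mapsto\varphi(w)$ is weak\*-continuous.** If $S(A)$ is a single point there is nothing to prove. Otherwise suppose that $\varphi_i\to\varphi$ weak\* but $\varphi_i(w)\not\to\varphi(w)$. Pass to a subnet with $|\varphi_i(w)-\varphi(w)|\ge\varepsilon>0$ for all $i$. Since $|\varphi_i(bw)|\le\|b\|$, Tychonoff's theorem gives a further subnet along which $\varphi_i(bw)\to\mu(b)$ for every $b\in A$. The limit $\mu$ is a linear functional. By (4),
$$\mu(c)\overline{\mu(b)}=\nu_\varphi(c)\overline{\nu_\varphi(b)}\qquad(b,c\in A).$$
Pick $b_0$ with $\nu_\varphi(b_0)\ne0$. Setting $b=c=b_0$ gives $|\mu(b_0)|=|\nu_\varphi(b_0)|\neq0$. Then $b=b_0$ gives $\mu=z\nu_\varphi$ with $z=\overline{\nu_\varphi(b_0)}/\overline{\mu(b_0)}$, so $|z|=1$.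

To see that $z=1$, average with another state. Choose $\psi\in S(A)$ with $\psi\ne\varphi$. Then $\frac12(\varphi_i+\psi)\to\frac12(\varphi+\psi)$ weak\*. Because evaluation is affine (Step 2), the functionals $b\mapsto\frac12(\varphi_i+\psi)(bw)$ converge pointwise to $\frac12(\mu+\nu_\psi)$, and the functional attached to the state $\frac12(\varphi+\psi)$ is $\frac12(\nu_\varphi+\nu_\psi)$. It is nonzero by Step 4. The argument just given, applied to $\frac12(\varphi_i+\psi)\to\frac12(\varphi+\psi)$, yields
$$\mu+\nu_\psi=z'(\nu_\varphi+\nu_\psi),\qquad|z'|=1 .$$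
Substituting $\mu=z\nu_\varphi$ gives $(z-z')\nu_\varphi=(z'-1)\nu_\psi$. By linear independence $z=z'=1$, so $\mu=\nu_\varphi$. At $b=1$ this says $\varphi_i(w)\to\varphi(w)$, contradicting the choice of the subnet.

**Step 6: Kadison's theorem produces $u$.** The function $f(\varphi)=\varphi(w)$ is affine by Step 2 and weak\*-continuous by Step 5. Kadison's theorem, applied to $\operatorname{Re}f$ and $\operatorname{Im}f$, gives $u\in A$ with $\varphi(u)=f(\varphi)$ for all $\varphi\in S(A)$. Let $\zeta\in H$ be any unit vector, let $\varphi=\langle\zeta,\pi(\cdot)\zeta\rangle$, and let $\pi(a_l)\to w$ weakly. Using (3) for the third equality,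
$$\langle\zeta,w\zeta\rangle=\lim_l\langle\zeta,\pi(a_l)\zeta\rangle=\lim_l\varphi(a_l)=f(\varphi)=\varphi(u)=\langle\zeta,\pi(u)\zeta\rangle .$$
By polarization $w=\pi(u)$. Since $\pi$ is faithful and unital and $w$ is unitary, $u$ is a unitary of $A$. This proves Proposition 3.

## 6. The algebra $B$: symbols for projections, and compact ideals of different sizes

**The symbols.** Fix a regular cardinal $\kappa\ge\aleph_2$ with $\kappa\ge|G|$; a large enough successor cardinal will do. Let $S$ be the set of all functions $s:\kappa\to\{\text{projections on }H\}$. In $\ell^\infty(S,B(H))$ put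
$$\iota(a)=(\pi(a))_{s\in S}\quad(a\in A),\qquad p_j=(s(j))_{s\in S}\quad(j<\kappa),$$
and let $B_0$ be the $C^*$-algebra generated by $\iota(A)$ and all the $p_j$. For $b\in B_0$ write $b_s$ for its $s$-coordinate. Each $s\in S$ thus gives a $^*$-homomorphism $b\mapsto b_s$ on $B_0$, evaluating the symbol $p_j$ at the projection $s(j)$ and $\iota(a)$ at $\pi(a)$. For instance, with $A=\mathbb C$ and a single symbol $p$, the construction would give $\{x+yp:x,y\in\mathbb C\}\cong\mathbb C^2$, with evaluations $x+ys$ at the projections $s$.

Two facts will be used.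

* **(F1)** Every $b\in B_0$ lies in $C^*(\iota(A),\{p_k:k\in N\})$ for some countable $N\subseteq\kappa$. Indeed $b$ is the limit of a sequence of $^*$-polynomials in the generators, each involving finitely many $p_k$.
* **(F2)** In that case $b_s\in C^*(\pi(A),\{s(k):k\in N\})$ for all $s\in S$, because $b\mapsto b_s$ is a $^*$-homomorphism.

**Separating the coordinates.** An automorphism of $B_0$ might mix the evaluations. To prevent this we attach to each $s$ an ideal of compact operators of its own size. Let $\lambda$ be an infinite cardinal with $\lambda\ge|B_0|$ and $\lambda\ge\dim H$. Choose pairwise distinct cardinals $\kappa_s>\lambda$ ($s\in S$), and put $L_s=H\otimes\ell^2(\kappa_s)$, so that $\dim L_s=\kappa_s$. Let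
$$D=c_0\text{-}\bigoplus_{s\in S}K(L_s)\subseteq\prod_{s\in S}B(L_s),$$
where the product consists of bounded families and $D$ consists of the families $(k_s)$ of compact operators such that $\{s:\|k_s\|\ge\varepsilon\}$ is finite for every $\varepsilon>0$. (If every $L_s$ were one-dimensional this would be $c_0(S)\subseteq\ell^\infty(S)$.) Then $D$ is a closed ideal of $\prod_sB(L_s)$. Identify $b\in B_0$ with $(b_s\otimes1)_s\in\prod_sB(L_s)$; this identification is isometric. Put
$$B=B_0+D .$$
It is a $C^*$-algebra, being a $C^*$-subalgebra plus a closed ideal of $\prod_sB(L_s)$, and its unit is $\iota(1)$. Since $\kappa_s$ is infinite, $b_s\otimes1$ is compact only if $b_s=0$ (the argument of Section 1). Hence $B_0\cap D=0$ and $B/D\cong B_0$. We identify $A$ with $\iota(A)\subseteq B_0\subseteq B$. This is a unital embedding, and all choices depend only on $A$.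

From now on let $\beta\in\operatorname{Aut}(B)$ with $\beta(A)=A$, and let $\alpha=\beta\restriction_A$.

## 7. Automorphisms of $B$ act coordinate by coordinate

The purpose of this section is to extract from $\beta$ an automorphism $\beta_0$ of $B_0$ which at each evaluation $s$ is implemented by a unitary. Recall that every $^*$-isomorphism $K(L)\to K(L')$ is of the form $k\mapsto vkv^*$ with $v:L\to L'$ unitary, and that every automorphism of $B(H)$ is $\operatorname{Ad}$ of a unitary on $H$.

**Step 1: $\beta$ preserves each $K(L_s)$.** If $x\in B$ and $xD=0$, then $x_sK(L_s)=0$ for all $s$, so $x=0$. Let $I$ be a nonzero closed ideal of $B$ and $0\ne x\in I$. Then $xD\neq0$. As $D$ is the closed span of the ideals $K(L_s)$, there are $s$ and $k\in K(L_s)$ with $0\neq xk\in I\cap K(L_s)$. Since $K(L_s)$ is simple, $I\supseteq K(L_s)$. So every nonzero closed ideal of $B$ contains some $K(L_s)$, and each $K(L_s)$, itself a closed ideal of $B$, is simple. Hence the minimal nonzero closed ideals of $B$ are exactly the $K(L_s)$, and $\beta$ permutes them. If $\beta(K(L_s))=K(L_t)$, then $\kappa_s=\dim L_s=\dim L_t=\kappa_t$,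 so $s=t$. Thus $\beta(K(L_s))=K(L_s)$ for all $s$, and $\beta(D)=D$.

**Step 2: $\beta$ is spatial in each coordinate.** For each $s$ there is a unitary $w_s$ on $L_s$ with $\beta(k)=w_skw_s^*$ for $k\in K(L_s)$. For $x\in B$ and $k\in K(L_s)$ the identity $\beta(x)\beta(k)=\beta(xk)$ reads $\beta(x)_sw_skw_s^*=w_sx_skw_s^*$. So $\beta(x)_sw_sk=w_sx_sk$ for all compact $k$, and therefore
$$\beta(x)_s=w_sx_sw_s^*\qquad(x\in B).$$

**Step 3: passage to $B_0$, with a compact error.** Since $\beta(D)=D$, $\beta$ induces an automorphism $\beta_0$ of $B/D\cong B_0$. Explicitly, $\beta_0(b)$ is the unique element of $B_0$ with $\beta(b)-\beta_0(b)\in D$. For $a\in A$ we have $\beta(a)=\alpha(a)\in A\subseteq B_0$, so $\beta_0(a)=\alpha(a)$. Taking $s$-coordinates,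
$$k_s(b):=w_s(b_s\otimes1)w_s^*-\beta_0(b)_s\otimes1\in K(L_s)\qquad(s\in S,\ b\in B_0).\tag{5}$$

**Step 4: removing the compact error.** The space $L_s$ is so large that all the errors, for all $b$ at once, can be confined to a proper part of it. Fix $s$, and for $\Gamma\subseteq\kappa_s$ put $L_\Gamma=H\otimes\ell^2(\Gamma)$. Every vector of $L_s$ lies in $L_\Gamma$ for some countable $\Gamma$, and hence so does every separable subspace. The ranges of the compact operators $k_s(b)$ and $k_s(b)^*$ are separable, and $|B_0|\le\lambda$. So there is $\Gamma_0$ with $|\Gamma_0|\le\lambda$ such that $L_{\Gamma_0}$ contains all these ranges, for all $b\in B_0$.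

Given $\Gamma_n$ with $|\Gamma_n|\le\lambda$, the space $L_{\Gamma_n}$ has an orthonormal basis of size at most $\lambda$, since $\dim H\le\lambda$. For each basis vector $\zeta$, both $w_s\zeta$ and $w_s^*\zeta$ lie in $L_\Delta$ for some countable $\Delta$. Adding all these sets to $\Gamma_n$, we get $\Gamma_{n+1}\supseteq\Gamma_n$ with $|\Gamma_{n+1}|\le\lambda$ and
$$w_sL_{\Gamma_n}\cup w_s^*L_{\Gamma_n}\subseteq L_{\Gamma_{n+1}} .$$
Let $\Gamma=\bigcup_n\Gamma_n$. Then $|\Gamma|\le\lambda<\kappa_s$, and $L_\Gamma$, the closure of $\bigcup_nL_{\Gamma_n}$, is invariant under $w_s$ and $w_s^*$. So $w_s$ restricts to a unitary $w_s'$ of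
$$L_\Gamma^\perp=H\otimes M_s,\qquad M_s=\ell^2(\kappa_s\setminus\Gamma)\ne0 .$$
Since $L_\Gamma$ contains the range of $k_s(b)^*$, the operator $k_s(b)$ vanishes on $L_\Gamma^\perp$. The operators $b_s\otimes1$ and $\beta_0(b)_s\otimes1$ also leave $H\otimes M_s$ invariant. Restricting (5) to $H\otimes M_s$ gives
$$w_s'(b_s\otimes1)w_s'^*=\beta_0(b)_s\otimes1\qquad(b\in B_0).\tag{6}$$

## 8. A free set of symbols and the choice of $s$

By (F1), for each $j<\kappa$ we may choose a countable set $N_j\subseteq\kappa$ with
$$\beta_0(p_j)\in C^*(\iota(A),\{p_k:k\in N_j\}).$$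
We look for a large set of symbols none of which occurs in the expression chosen for the image of another. A set $J\subseteq\kappa$ is *free* for $(N_j)$ if $N_j\cap J\subseteq\{j\}$ for all $j\in J$. For example, if $N_j=\{j,j+1\}$, then the set of limit ordinals below $\kappa$ is free. The condition $\kappa\ge\aleph_2$ matters: on $\kappa=\aleph_1$ the sets $N_j=\{i:i<j\}$ are countable, and a free set has at most one element, since $i<j$ in $J$ would give $i\in N_j\cap J$.

**Lemma 4.** There is a free set $J\subseteq\kappa$ with $|J|=\kappa$.

This is a case of Hajnal's set mapping theorem; here is a proof. Recall that a subset of the regular uncountable cardinal $\kappa$ is stationary if it meets every closed unbounded subset of $\kappa$, and that stationary sets are unbounded. Fodor's lemma says that if $E\subseteq\kappa$ is stationary and $g:E\to\kappa$ satisfies $g(\delta)<\delta$ for all $\delta\in E$, then $g$ is constant on some stationary subset of $E$.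

**Step 1: make the lower parts of the sets $N_\delta$ bounded by one ordinal.** The set $E=\{\delta<\kappa:\operatorname{cf}\delta=\omega_1\}$ is stationary. Indeed, given a closed unbounded set, the supremum of its first $\omega_1$ elements lies below $\kappa$ because $\kappa>\omega_1$ is regular. It belongs to the closed set and has cofinality $\omega_1$. For $\delta\in E$ put
$$g(\delta)=\sup\{\xi+1:\xi\in N_\delta\cap\delta\}.$$
This is the supremum of countably many ordinals below the limit ordinal $\delta$ of uncountable cofinality, so $g(\delta)<\delta$. By Fodor's lemma there are $\gamma<\kappa$ and a stationary $E'\subseteq E$ with $g=\gamma$ on $E'$; that is, $N_\delta\cap\delta\subseteq\gamma$ for all $\delta\in E'$.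

**Step 2: choose the elements of $J$ far apart.** Choose recursively $j_\xi\in E'$ for $\xi<\kappa$, larger than $\gamma$ and larger than all $j_\eta$ and all $\sup N_{j_\eta}$ with $\eta<\xi$. This is possible: each $\sup N_{j_\eta}$ is below $\kappa$ as $N_{j_\eta}$ is countable, fewer than $\kappa$ ordinals below the regular cardinal $\kappa$ are bounded below $\kappa$, and $E'$ is unbounded. Let $J=\{j_\xi:\xi<\kappa\}$ and $\eta<\xi$. Then $j_\xi\notin N_{j_\eta}$, since $j_\xi>\sup N_{j_\eta}$. Also $j_\eta\notin N_{j_\xi}$: otherwise $j_\eta\in N_{j_\xi}\cap j_\xi\subseteq\gamma$, contradicting $j_\eta>\gamma$. So $J$ is free and has size $\kappa$, which proves Lemma 4.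

**The evaluation.** Since $|J|=\kappa\ge|G|$, we can choose $s\in S$ mapping $J$ onto $G$ with $s(k)=0$ for $k\notin J$. Let $j\in J$. For $k\in N_j$ with $k\neq j$ we have $k\notin J$, so $s(k)=0$. By (F2),
$$\beta_0(p_j)_s\in C^*(\pi(A),\{s(k):k\in N_j\})\subseteq C^*(\pi(A),s(j))\qquad(j\in J).\tag{7}$$
Fix this $s$. It was chosen after $\beta$, which is why $B$ carries all evaluations at once.

## 9. Completion of the proofs of Theorem 1 and Corollary 2

**Step 1: replacing $w_s'$ by a unitary on $H$.** Let $R=\{b_s:b\in B_0\}$. It contains $1=\pi(1)$ and, since $s$ maps $J$ onto $G$, all rank-one projections on $H$. So $R'=\mathbb C1$ and $R''=B(H)$. Writing operators on $H\otimes M_s$ as matrices over $B(H)$ with respect to an orthonormal basis of $M_s$, one sees that $(R\otimes1)'$ consists of the bounded operators with entries in $R'=\mathbb C1$, that is, $(R\otimes1)'=1\otimes B(M_s)$. Its commutant is $B(H)\otimes1$. Hence the weak closure of $R\otimes1$ is $B(H)\otimes1$.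

Since $\beta_0$ is onto, (6) gives $w_s'(R\otimes1)w_s'^*=R\otimes1$. Taking weak closures, $w_s'(B(H)\otimes1)w_s'^*=B(H)\otimes1$. So $\operatorname{Ad}(w_s')$ induces an automorphism of $B(H)$, which is $\operatorname{Ad}(w)$ for a unitary $w$ on $H$. By (6),
$$wb_sw^*=\beta_0(b)_s\qquad(b\in B_0).\tag{8}$$

**Step 2: $w$ satisfies the hypothesis of Proposition 3.** Let $p\in G$ and choose $j\in J$ with $s(j)=p$. Then (8) for $b=p_j$, together with (7), gives
$$wpw^*=\beta_0(p_j)_s\in C^*(\pi(A),p).$$
This is (2). Furthermore, (8) for $b=\iota(a)$ gives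
$$w\pi(a)w^*=\pi(\alpha(a))\qquad(a\in A).\tag{9}$$

**Step 3: $\alpha$ is inner.** By Proposition 3, $w=\pi(u)$ for a unitary $u\in A$. Then (9) reads $\pi(uau^*)=\pi(\alpha(a))$, and since $\pi$ is faithful, $\alpha=\operatorname{Ad}(u)$. This proves the first part of Theorem 1; the equivalences were derived from it in Section 2. $\blacksquare$

**Proof of Corollary 2.** Let $A$ be non-unital. Suppose first that $\alpha=\operatorname{Ad}(u)\restriction_A$ with $u\in\tilde A$ unitary, and let $A\subseteq B'$. Form $B'+\mathbb C1$, the unitization of $B'$, adjoining a new unit if $B'$ is already unital. Then $A+\mathbb C1$ is a unital copy of $\tilde A$ inside it, so $u$ becomes a unitary of $B'+\mathbb C1$. As $B'$ is an ideal there, $\operatorname{Ad}(u)$ restricts to an automorphism of $B'$ that extends $\alpha$.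

Conversely, suppose $\alpha$ extends to an automorphism of every $C^*$-algebra containing $A$. Let $B\supseteq\tilde A$ be the algebra of Theorem 1 for the unital algebra $\tilde A$. Since $A\subseteq\tilde A\subseteq B$, there is $\beta\in\operatorname{Aut}(B)$ extending $\alpha$. The unit of $\tilde A$ is the unit of $B$, so $\beta(1)=1$ and $\beta(\tilde A)=\alpha(A)+\mathbb C1=\tilde A$. By Theorem 1, $\beta\restriction_{\tilde A}=\operatorname{Ad}(u)$ for a unitary $u\in\tilde A$, and hence $\alpha=\operatorname{Ad}(u)\restriction_A$. $\blacksquare$
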